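# Regular graphs whose energy is close to $\sqrt{k}\,n$

## 1. Copies of projective planes: almost every eigenvalue is $\pm\sqrt{k-1}$

All graphs are simple, and we identify a graph with its adjacency matrix. The **energy** of a graph $G$ with eigenvalues $\lambda_1,\dots,\lambda_n$ is
$$\|G\|_*=|\lambda_1|+\dots+|\lambda_n| ,$$
which is the trace norm of the adjacency matrix. If $G$ is $k$-regular of order $n$, then $\sum\lambda_i^2=\operatorname{tr}(G^2)=kn$, so Cauchy–Schwarz gives
$$\|G\|_*\le\sqrt{n\cdot kn}=\sqrt k\,n, \tag{1}$$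
with equality only if every eigenvalue is $\pm\sqrt k$. Energy close to $\sqrt k\,n$ therefore means that almost all eigenvalues are close to $\pm\sqrt k$. For which $k$ and $n$ can a $k$-regular graph do this?

Here are some small cases. For $k=1$ the graph is a perfect matching, all eigenvalues are $\pm1$, and $\|G\|_*=n$: equality. For $k=2$, the triangle has eigenvalues $2,-1,-1$ and ratio $\|G\|_*/(\sqrt k\,n)=4/(3\sqrt2)\approx0.94$; the 4-cycle has eigenvalues $2,0,0,-2$ and ratio $4/(4\sqrt2)\approx0.71$. The complete graph $K_n$ has eigenvalues $n-1$ and $-1$ (with multiplicity $n-1$), energy $2(n-1)$, and ratio $2\sqrt{n-1}/n$, which tends to $0$. So very dense graphs are bad.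

There is one family where the answer is easy.

**Proposition 1.** Let $k-1=p$ be a prime and let $n$ be a multiple of $2(k^2-k+1)$. Then there is a $k$-regular graph $G$ of order $n$ with $\|G\|_*\ge\sqrt{1-1/k}\,\sqrt k\,n$.

*Proof.* Take as points the 1-dimensional and as lines the 2-dimensional subspaces of $\mathbb F_p^3$. There are $v=p^2+p+1$ of each, every line has $p+1$ points, every point is on $p+1$ lines, and two distinct points are on exactly one line. Let $N$ be the $v\times v$ incidence matrix. Then $NN^T=pI+J$, whose eigenvalues are $p+v=(p+1)^2$ (once) and $p$. The bipartite graph with adjacency matrix $\begin{pmatrix}0&N\\N^T&0\end{pmatrix}$ is $(p+1)$-regular of order $2v=2(k^2-k+1)$, and its eigenvalues are plus and minus the singular values of $N$: they are $\pm(p+1)$ and $\pm\sqrt p$. All have absolute value at least $\sqrt p=\sqrt{k-1}$, so the energy is at least $2v\sqrt{k-1}$. Take disjoint copies; energies and orders add. $\square$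

For $p=2$ this is a cubic graph of order 14 with energy $6+12\sqrt2\approx22.97$, while $\sqrt3\cdot14\approx24.25$.

What changes in general? Three things. First, the order of the plane graph is about $2k^2$, and we want graphs whose order is only a constant times $k$. Second, $k-1$ should not have to be prime. Third, $n$ should not have to be a multiple of anything. The conjecture stated in V. Nikiforov, "Remarks on the energy of regular graphs", arXiv:1604.04275 (2016), asks for all three at once. The subject of these notes is a proof that it is true.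

**Theorem 1.** For every $\varepsilon>0$ there exist $\delta>0$ and $k_0(\varepsilon)$ such that if $n\delta>k>k_0(\varepsilon)$ and $kn$ is even, there exists a $k$-regular graph $G$ of order $n$ with $\|G\|_*\ge(1-\varepsilon)\sqrt k\,n$.

The first change is the serious one. In a $k$-regular graph of order $n$, a vertex starts $k(k-1)$ walks of length two that end at another vertex, so the average number of common neighbors of a vertex with the others is $k(k-1)/(n-1)$. In the plane graph this is below $1$. When $n$ is a constant times $k$, it is of order $k$, as large as the diagonal entry $k$ of $G^2$ up to a constant. We cannot ask that $G^2$ be nearly $kI$ entry by entry. We must ask that the unavoidable large part of $G^2-kI$ act only on a subspace of small dimension.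

**Notation.** For $n>k\ge1$ with $kn$ even, put
$$e(n,k)=\max\{\|G\|_*/(\sqrt k\,n):\ G\text{ a }k\text{-regular graph of order }n\}.$$
Such graphs exist: on $\mathbb Z_n$, join $x$ to $x\pm1,\dots,x\pm\lfloor k/2\rfloor$, and also to $x+n/2$ if $k$ is odd. By (1), $e(n,k)\le1$. We write $J_m$ for the all-ones matrix of order $m$, and $M\ge A$ for an entrywise inequality.

**Trace norm facts.** Let $M,S$ be real symmetric of order $n$, and write $M=\sum\lambda_iu_iu_i^T$ with orthonormal $u_i$. Then $\operatorname{tr}(MS)=\sum\lambda_i\,u_i^TSu_i$. Consequently: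

- if $\|S\|_{op}\le1$, then $\operatorname{tr}(MS)\le\|M\|_*$, with equality for $S=\operatorname{sgn}(M)=\sum\operatorname{sgn}(\lambda_i)u_iu_i^T$ (with $\operatorname{sgn}0=0$). So $\|M\|_*$ is a maximum of linear functions of $M$, and the triangle inequality holds;
- exchanging roles, $|\operatorname{tr}(MS)|\le\|M\|_{op}\|S\|_*$;
- $\|M\|_*\le\sqrt n\,\|M\|_F$, by Cauchy–Schwarz, where $\|M\|_F^2=\sum_{i,j}M_{ij}^2=\sum_i\lambda_i^2$.

The first fact is the one to remember: a symmetric $S$ with $\|S\|_{op}\le1$ is a *certificate* for a lower bound on energy.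

## 2. Two ceilings on $e(n,k)$

Before building, we see what limits there are. Call $\delta>0$ **admissible** for $\varepsilon$ if there is a $k_0$ with which the conclusion of Theorem 1 holds, and let $\delta^*(\varepsilon)$ be the supremum of the admissible $\delta$.

**Theorem 2.**

(a) $e(n,k)\le\sqrt{1-k/n}+\sqrt k/n$.

(b) $e(n,k)\le1-\dfrac{1-1/k}{2(\sqrt k+1)^2}$.

(c) For sequences with $k_i\ge2$: $e(n_i,k_i)\to1$ if and only if $k_i\to\infty$ and $k_i/n_i\to0$. (For $k=1$, $e(n,1)=1$.)

(d) There is a constant $C'$ with $\frac{32}{17}\varepsilon-C'\varepsilon^2\le\delta^*(\varepsilon)\le2\varepsilon-\varepsilon^2$ for $0<\varepsilon<1$.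

(e) For every prime power $Q$ there are $k$-regular graphs of order $n$, with $k\to\infty$ and $k/n\to1/Q$, such that $\|G\|_*/(\sqrt k\,n)\to\sqrt{1-1/Q}$. So (a) is asymptotically attained at these densities.

Parts (a) and (b) are proved now, (e) in Section 3, and (c), (d) at the end.

**Proof of (a): the eigenvalue $k$ takes too large a share.** One eigenvalue is $k$, and the other $n-1$ have squares summing to $kn-k^2$. By Cauchy–Schwarz,
$$\|G\|_*\le k+\sqrt{(n-1)\,k(n-k)}\le k+n\sqrt k\,\sqrt{1-k/n}.$$
Divide by $\sqrt k\,n$. (This is the Koolen–Moulton bound.) $\square$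

**Proof of (b): the squares $\lambda_i^2$ cannot all be near $k$ when $k$ is small.** Let $x_i=\lambda_i^2/k$. Since $|\lambda_i|\le k$, we have $x_i\in[0,k]$. Let $\mathbb E$ denote the average over $i$. Then $\mathbb Ex=kn/(kn)=1$. For the second moment, count closed walks of length 4 at a vertex $v$: there are $k^2$ of the form $v\,a\,v\,b\,v$, and $k(k-1)$ of the form $v\,a\,b\,a\,v$ with $b\ne v$. The two kinds differ in their third vertex. Hence $\sum\lambda_i^4\ge n(2k^2-k)$, so $\mathbb Ex^2\ge2-\frac1k$ and $\mathbb E(x-1)^2=\mathbb Ex^2-1\ge1-\frac1k$. Now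
$$(\sqrt x-1)^2=\frac{(x-1)^2}{(\sqrt x+1)^2}\ge\frac{(x-1)^2}{(\sqrt k+1)^2},$$
while expanding and using $\mathbb Ex=1$ gives $\mathbb E(\sqrt x-1)^2=2-2\,\mathbb E\sqrt x$. Therefore
$$\frac{\|G\|_*}{\sqrt k\,n}=\mathbb E\sqrt x=1-\tfrac12\mathbb E(\sqrt x-1)^2\le1-\frac{1-1/k}{2(\sqrt k+1)^2}.\qquad\square$$

For $k=2$ the bound in (b) is about $0.957$; the triangle reaches $0.943$. Part (a) says that in Theorem 1 the ratio $n/k$ must be large, and (b) that $k$ must be large. Theorem 1 says that nothing else is needed.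

## 3. Symplectic polarity graphs: the right density, too few degrees

A natural first attempt to get order linear in $k$ is to replace lines in a plane by hyperplanes in a space of high dimension over a fixed field $\mathbb F_Q$. A hyperplane contains a fraction about $1/Q$ of the points, so $n/k$ stays bounded. This gives Theorem 2(e).

**Definition.** A bilinear form $b$ on $\mathbb F_Q^{2d}$ is alternating if $b(u,u)=0$ for all $u$ (hence $b(u,v)=-b(v,u)$), and nondegenerate if only $u=0$ satisfies $b(u,\cdot)=0$. Example: $b(u,v)=\sum_{i=1}^d(u_{2i-1}v_{2i}-u_{2i}v_{2i-1})$.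

**Proof of Theorem 2(e).** Let $b$ be such a form. Index a matrix $N$ by the $n=\frac{Q^{2d}-1}{Q-1}$ one-dimensional subspaces ("points"), with $N_{uv}=1$ if $b(u,v)=0$ and $N_{uv}=0$ otherwise; $N$ is symmetric. Row $u$ is the indicator of the hyperplane $u^\perp$, which has $\kappa=\frac{Q^{2d-1}-1}{Q-1}$ points. By nondegeneracy, distinct points have distinct hyperplanes, and two distinct hyperplanes meet in $\lambda=\frac{Q^{2d-2}-1}{Q-1}$ points. Since $\kappa-\lambda=Q^{2d-2}$,
$$N^2=Q^{2d-2}I+\lambda J_n .$$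
So $N$ has the eigenvalue $\kappa$ on the constant vector and eigenvalues $\pm Q^{d-1}$ on its orthogonal complement. The diagonal of $N$ is all ones because $b$ is alternating, so $N-I$ is a graph. It is regular of degree $k=\kappa-1$, and all but one of its eigenvalues are $\pm Q^{d-1}-1$. Its energy is at least $(n-1)(Q^{d-1}-1)$. As $d\to\infty$, we have $k/n\to1/Q$ and $k\sim Q^{2d-2}\cdot\frac Q{Q-1}$, so the lower limit of $\|N-I\|_*/(\sqrt k\,n)$ is at least $\sqrt{(Q-1)/Q}=\sqrt{1-1/Q}$. By (a) it cannot exceed $\sqrt{1-1/Q}$ in the limit. $\square$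

For large $Q$ the ratio is close to 1, and at bounded $n/k$. So why is this not a proof of Theorem 1? Because of the degrees. For fixed $Q$ the degrees $k_d=\frac{Q^{2d-1}-1}{Q-1}-1$ satisfy $k_{d+1}/k_d\to Q^2$. Suppose we need $k=2k_d$. Adding a $k_d$-regular graph $B$ to $G_d$ and using the triangle inequality costs up to $\|B\|_*$, for which our only bound is $\sqrt{k_d}\,n$, as much as $G_d$ has: the estimate is empty. Even if the certificate $S=\operatorname{sgn}(G_d)$ were not hurt at all by the new edges, that is, even if $\operatorname{tr}(BS)=0$, it would show only $\operatorname{tr}\big((G_d+B)S\big)=\|G_d\|_*\le\sqrt{k_d}\,n=\sqrt{k}\,n/\sqrt2$.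

What we need is now precise: *a family in which $n/k$ is about a constant $g$, all but a fraction about $1/g$ of the eigenvalues are near $\pm\sqrt k$, and the degrees are so dense that the ratio of consecutive ones tends to 1.* Primes in a fixed residue class have ratios tending to 1, while powers of a fixed $Q$ do not. So the field should grow with $k$, and $g$ should be the order of a group that stays fixed.

## 4. Lifting $K_q$ by the discrete logarithm

Put $g$ vertices above each element $x$ of $\mathbb F_q$, and join the fiber above $x$ to the fiber above each $y\ne x$ by a perfect matching, that is, by a permutation matrix. The degree is $q-1$ and the order $gq$. On vectors that are constant on fibers such a graph acts as $J_q-I_q$, which has small eigenvalues; this is a space of dimension $q$, a share $1/g$. We would like the rest to have square $qI$ or nearly so.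

Let the matching between fibers be a reflection of $\mathbb Z_g$: join $(x,i)$ to $(y,j)$ when $i+j=c(x,y)$. If $\chi$ is a character of $\mathbb Z_g$, then $\sum_j[i+j=c]\chi(j)=\chi(c)\overline{\chi(i)}$, so the graph maps $v\otimes\chi$ to $(T_\chi v)\otimes\overline\chi$, where $T_\chi$ has entries $\chi(c(x,y))$ off the diagonal and $0$ on it. We want every $T_\chi$ with $\chi\ne1$ to be nearly $\sqrt q$ times a unitary matrix. If $c(x,y)$ is the logarithm of $x-y$ mod $g$, then $\chi(c(x,y))$ is a multiplicative character of $x-y$, and for $x\ne x'$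
$$(T_\chi T_\chi^*)_{xx'}=\sum_{y\ne x,x'}\chi\Big(\log\frac{x-y}{x'-y}\Big)=\sum_{u\ne0,1}\chi(\log u)=-1,$$
since $\frac{x-y}{x'-y}$ runs once through $\mathbb F_q\setminus\{0,1\}$ and a nontrivial character sums to $0$ over $\mathbb F_q^*$. The diagonal entries are $q-1$, so $T_\chi T_\chi^*=qI-J$. This is the idea; from here on we work with matrices only.

**Definition.** Let $g\ge2$ and let $q$ be a prime with $q\equiv1\pmod{2g}$. Let $\operatorname{ind}:\mathbb F_q^*\to\mathbb Z_g$ be the discrete logarithm to a fixed primitive root, reduced mod $g$. It is a surjective homomorphism, each value is taken $(q-1)/g$ times, and $\operatorname{ind}(-1)=\frac{q-1}2\bmod g=0$. The graph $A=A_{q,g}$ on $\mathbb F_q\times\mathbb Z_g$ is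
$$(x,i)\sim(y,j)\iff x\ne y\ \text{ and }\ \operatorname{ind}(x-y)=i+j.$$

It is symmetric because $\operatorname{ind}(-1)=0$ and $i+j=j+i$ (this is why we use $i+j$ and the modulus $2g$), and it has no loops. For $x\ne y$ the $(x,y)$ block is a permutation matrix, so $A$ is $(q-1)$-regular.

**Example.** Let $q=5$, $g=2$. Then $\operatorname{ind}(\pm1)=0$ and $\operatorname{ind}(\pm2)=1$. So $(x,i)\sim(x\pm1,i)$ and $(x,i)\sim(x\pm2,i+1)$: two 5-cycles with cross edges, 4-regular of order 10. The neighbors of $(0,0)$ are $(1,0),(4,0),(2,1),(3,1)$; those of $(1,0)$ are $(2,0),(0,0),(3,1),(4,1)$, with one in common; those of $(1,1)$ are $(2,1),(0,1),(3,0),(4,0)$, with two in common. Compare with the count in the proof of Lemma 1(ii).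

Let $P=(I-\frac1qJ_q)\otimes(I-\frac1gJ_g)$, the orthogonal projection that removes vectors constant along either coordinate. Its rank is $(q-1)(g-1)$.

**Lemma 1.** (i) $PA=AP=A-\frac1g(J_q-I_q)\otimes J_g$. (ii) $PA^2=qP$. Hence $S_1:=q^{-1/2}PA$ is symmetric, $S_1^2=P$, $S_1=PS_1P$ and $\|S_1\|_{op}=1$.

*Proof.* **(i), to know the certificate entry by entry.** The $((x,i),(y,j))$ entry of $(I\otimes J_g)A$ is the number of $i'$ with $(x,i')\sim(y,j)$, which is $1$ if $x\ne y$ and $0$ otherwise. So $(I\otimes J_g)A=(J_q-I_q)\otimes J_g$. The entry of $(J_q\otimes I)A$ is $\#\{z\ne y:\operatorname{ind}(z-y)=i+j\}=\frac{q-1}g$. Finally $(J_q\otimes J_g)A=(q-1)J_q\otimes J_g$ by regularity. Since $P=I-\frac1qJ_q\otimes I-\frac1gI\otimes J_g+\frac1{qg}J_q\otimes J_g$,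
$$PA=A-\tfrac{q-1}{qg}J_q\otimes J_g-\tfrac1g(J_q-I_q)\otimes J_g+\tfrac{q-1}{qg}J_q\otimes J_g ,$$
and two terms cancel. The result is symmetric, so $AP=(PA)^T=PA$.

**(ii), to see that $A^2=q$ on the range of $P$.** We count common neighbors of $(x,i)$ and $(x',i')$. If the vertices are equal, the count is $q-1$. If $x=x'$ and $i\ne i'$, there are none, since $i+j=i'+j$ is impossible. If $x\ne x'$, a common neighbor $(y,j)$ needs $y\ne x,x'$, $\operatorname{ind}(x-y)=i+j$ and $\operatorname{ind}(x'-y)=i'+j$; such a $j$ exists, and is then unique, exactly when $\operatorname{ind}\frac{x-y}{x'-y}=i-i'$. The map $y\mapsto\frac{x-y}{x'-y}$ is a bijection from $\mathbb F_q\setminus\{x,x'\}$ to $\mathbb F_q\setminus\{0,1\}$. The value $i-i'$ is taken by $\operatorname{ind}$ on $\frac{q-1}g$ elements of $\mathbb F_q^*$, and the excluded element $1$ has value $0$. So the count is $\frac{q-1}g-[i=i']$. Therefore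
$$A^2=(q-1)I+(J_q-I_q)\otimes\big(\tfrac{q-1}gJ_g-I_g\big)=qI-J_q\otimes I_g+\tfrac{q-1}g(J_q-I_q)\otimes J_g .$$
$P$ annihilates the last two terms, which gives $PA^2=qP$.

**Consequences for $S_1$.** By (i), $S_1$ is symmetric, and $P$ commutes with $A$, so $S_1^2=\frac1qPAPA=\frac1qPA^2=P$ and $PS_1P=S_1$. Since $S_1$ is symmetric with square a nonzero projection, $\|S_1\|_{op}=1$. $\square$

**Remark.** The whole spectrum can be read off. For $v\in\mathbb R^q$, $A(v\otimes\mathbf 1)=((J_q-I_q)v)\otimes\mathbf 1$, giving $q-1$ once and $-1$ with multiplicity $q-1$. For $w\perp\mathbf 1$ in $\mathbb R^g$, $A(\mathbf 1\otimes w)=\frac{q-1}g\,\mathbf 1\otimes J_gw=0$, giving $0$ with multiplicity $g-1$. On the range of $P$ we have $\pm\sqrt q$. So $\|A\|_*=2(q-1)+(q-1)(g-1)\sqrt q$, and with $k=q-1$ the ratio is at least $(1-\frac1g)\sqrt{1-\frac1q}$. In the example the energy is $8+4\sqrt5\approx16.94$, against $\sqrt4\cdot10=20$. So Theorem 1 is now clear when $k=q-1$ and $gq\mid n$. The order is about $gk$, linear in $k$.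

For other $k$ we must add edges to $A$. We do not recompute the spectrum: $S_1$ remains a certificate.

**Lemma 2.** If $M\ge A_{q,g}$ is a $k$-regular graph on $\mathbb F_q\times\mathbb Z_g$, then
$$\|M\|_*\ge\operatorname{tr}(MS_1)\ge g\sqrt q\,\Big(q-1-\frac kg\Big).$$

*Proof.* The first inequality is the certificate fact. For the second, by Lemma 1(i),
$$\operatorname{tr}(M\cdot PA)=\operatorname{tr}(MA)-\frac1g\sum_{x\ne y}\sum_{i,j}M_{(x,i),(y,j)} .$$
Since $M\ge A$, $\operatorname{tr}(MA)$ is the number of ones in $A$, which is $gq(q-1)$. The double sum is at most the number of ones in $M$, which is $gqk$. So $\operatorname{tr}(M\cdot PA)\ge gq(q-1)-qk$; divide by $\sqrt q$. $\square$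

It is a point of economy that adding edges costs nothing in $\operatorname{tr}(MA)$. The triangle inequality would lose $\|B\|_*$, bounded by $\sqrt{k-q+1}$ times the order. Lemma 2 loses only in proportion to $k-q+1$ itself.

## 5. Raising the degree, raising the order, changing the parity

We recall **Dirac's theorem**: a graph on $N\ge3$ vertices with minimum degree at least $N/2$ has a Hamilton cycle.

**Lemma 3.** (a) Let $k'\le k$ both be even, and let $M$ be a $k'$-regular graph on $N\ge2k+2$ vertices. Then $M$ is contained in a $k$-regular graph on the same vertices.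

(b) Let $k\ge2$ be even, $M$ a $k$-regular graph on $N\ge2k+2$ vertices, and $n\ge N$. There is a $k$-regular graph $G$ of order $n$ with $\|G\|_*\ge\|M\|_*-\sqrt{3kn(n-N)}$.

(c) Let $k\ge3$ be odd, $n\ge2k$ even, and $G'$ a $(k-1)$-regular graph of order $n$. There is a $k$-regular graph $G$ of order $n$ with $\|G\|_*\ge\|G'\|_*-n$.

*Proof.* **(a), add Hamilton cycles of the complement.** If $k=k'$ there is nothing to do, so let $k\ge2$. While the current degree $d$, always even, is at most $k-2$, the complement has degree $N-1-d\ge N-k+1\ge N/2$. By Dirac's theorem it has a Hamilton cycle; add it. The degree rises by 2.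

**(b), insert vertices one at a time.** First, a $k$-regular graph on $N'\ge2k$ vertices has a matching of size $k/2$. Indeed, let a maximal matching have $m$ edges. Every edge meets one of its $2m$ endpoints, so $2mk\ge kN'/2$ and $m\ge N'/4\ge k/2$. Delete $k/2$ matching edges and join a new vertex to their $k$ endpoints. The endpoints keep degree $k$, the new vertex has degree $k$, and the graph is simple. Do this $n-N$ times. Each insertion changes $\frac k2+k=\frac{3k}2$ pairs, so the result $G$ differs from $M$ plus $n-N$ isolated vertices in at most $\frac{3k}2(n-N)$ pairs. The difference matrix $B$ has entries in $\{0,\pm1\}$, so $\|B\|_F^2\le3k(n-N)$ and $\|B\|_*\le\sqrt n\,\|B\|_F\le\sqrt{3kn(n-N)}$. Isolated vertices contribute eigenvalue $0$, so the triangle inequality gives the claim.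

**(c), add a perfect matching.** The complement of $G'$ has degree $n-1-(k-1)=n-k\ge n/2$, so it has a Hamilton cycle, and as $n$ is even, alternate edges form a perfect matching. Add it; its trace norm is $n$. $\square$

Part (c) in normalized form: if $k\ge3$ is odd and $n\ge2k$ is even, then
$$e(n,k)\ge e(n,k-1)\sqrt{1-\tfrac1k}-\tfrac1{\sqrt k}\ge e(n,k-1)-\tfrac2{\sqrt k}, \tag{2}$$
because $\sqrt{1-\frac1k}\ge1-\frac1k\ge1-\frac1{\sqrt k}$ and $0\le e(n,k-1)\le1$.

## 6. Proof of Theorem 1: primes $q\equiv1\pmod{2g}$ just below $k+1$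

We recall a consequence of the **prime number theorem for arithmetic progressions**: for fixed $g$ and $\eta\in(0,1)$ there is $Y(g,\eta)$ such that for all $y\ge Y(g,\eta)$ the interval $((1-\eta)y,y]$ contains a prime $q\equiv1\pmod{2g}$.

We may assume $\varepsilon<1$ (otherwise use the constants for $\varepsilon=\frac12$). Put
$$\varepsilon'=\frac\varepsilon2,\qquad g=\Big\lceil\frac8{\varepsilon'}\Big\rceil,\qquad\eta=\frac{\varepsilon'}{16},\qquad\delta=\frac{\varepsilon'^2}{96g}.$$
Let $K=\max\{2,\,8/\varepsilon',\,Y(g,\eta)\}$ and $k_0=\max\{K+1,\,16/\varepsilon^2,\,3\}$.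

**Step 1: a good graph of degree exactly $k$ and order about $gk$, for even $k\ge K$.** Pick a prime $q\equiv1\pmod{2g}$ with $(1-\eta)(k+1)<q\le k+1$. Then $q-1\le k$ and both are even. Since $g\ge17$ and $\eta<\frac1{32}$, we have $N:=gq\ge2k+2$. By Lemma 3(a) there is a $k$-regular $H\ge A_{q,g}$ on $N$ vertices. We have $q-1>(1-\eta)k-\eta\ge(1-2\eta)k$ and $\sqrt{qk}\le k+1$, so Lemma 2 gives
$$\frac{\|H\|_*}{\sqrt k\,N}\ge\frac{q-1-k/g}{\sqrt{qk}}\ge\frac{1-2\eta-1/g}{1+1/k}\ge1-2\eta-\frac1g-\frac1k\ge1-\frac{3\varepsilon'}8 .$$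
The numerator is positive, so replacing the denominator was legitimate. The third inequality uses $\frac1{1+1/k}\ge1-\frac1k$, and the last uses that each of $2\eta,\frac1g,\frac1k$ is at most $\varepsilon'/8$.

**Step 2: every order $n>k/\delta$, still for even $k\ge K$.** Let $m=\lfloor n/N\rfloor$. Since $n>k/\delta=96gk/\varepsilon'^2\ge g(k+1)\ge N$, we have $m\ge1$, and
$$0\le n-mN<N\le g(k+1)\le2gk<2g\delta n .$$
The disjoint union of $m$ copies of $H$ has order $mN\ge2k+2$ and energy
$$m\|H\|_*\ge\Big(1-\frac{3\varepsilon'}8\Big)\sqrt k\,mN\ge\Big(1-\frac{3\varepsilon'}8\Big)(1-2g\delta)\sqrt k\,n .$$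
Lemma 3(b) turns it into a $k$-regular graph $G$ of order $n$, at a cost of at most $\sqrt{3kn\cdot2g\delta n}=\sqrt{6g\delta}\,\sqrt k\,n$. Now $6g\delta=\varepsilon'^2/16$ and $2g\delta=\varepsilon'^2/48\le\varepsilon'/8$, so
$$\frac{\|G\|_*}{\sqrt k\,n}\ge\Big(1-\frac{3\varepsilon'}8\Big)\Big(1-\frac{\varepsilon'}8\Big)-\frac{\varepsilon'}4\ge1-\frac{3\varepsilon'}4\ge1-\varepsilon' .$$

**Step 3: odd $k$.** Let $k>k_0$ be odd and $n>k/\delta$. Then $n$ is even, $n\ge2k$, and $n>(k-1)/\delta$. Since $k-1\ge K$ is even, Step 2 gives $e(n,k-1)\ge1-\varepsilon'$. By (2), $e(n,k)\ge1-\frac\varepsilon2-\frac2{\sqrt k}\ge1-\varepsilon$, because $k\ge16/\varepsilon^2$. $\blacksquare$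

## 7. A second layer on the fiber-constant space

How large may $\delta$ be? By Theorem 2(a), $e(n,k)$ is at most about $1-\frac12\cdot\frac kn$. Suppose $x=n/k$ is an integer, and use $A_{q,g}$ directly at order $n$ with $g=x$ and $q\approx k$. Then Lemma 2 gives about $1-\frac1g=1-\frac kn$: twice the loss. The extra loss is the space of vectors $v\otimes\mathbf 1$, of dimension $q$, on which $A$ acts as $J_q-I_q$ and contributes almost nothing.

The remedy is to take $q$ smaller than $k$ and spend the remaining degree on that space. Take a $t$-regular graph $R$ on $\mathbb F_q$ and replace the permutation block over each edge of $R$ by the full block $J_g$. The degree rises by $(g-1)t$, and on vectors $v\otimes\mathbf 1$ the new graph acts as $J_q-I_q+(g-1)R$. If $g=x+s$ and $gq\approx n$, then $q/k\approx1-s/g$, which costs $\frac s{2g}$ in $\sqrt{q/k}$. The remaining degree allows $t\approx sk/g^2$, and the space has a share $1/g$ of the dimensions with eigenvalues of size about $g\sqrt t\approx\sqrt{sk}$, a gain of $\sqrt s/g$.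 The total loss is about
$$\frac1g\Big(1+\frac s2-\sqrt s\Big)=\frac{1+(1-\sqrt s)^2}{2g},$$
best at $s=1$. But $g$ is an integer, so $s=g-x$ is determined mod 1. Two consecutive choices $s$ and $s+1$ are equally good when $1-\sqrt s=\sqrt{s+1}-1$, that is $\sqrt{s+1}=2-\sqrt s$, that is $s=\frac9{16}$. This explains the following function. For real $x\ge1$ let
$$s(x)=\big\lceil x+\tfrac9{16}\big\rceil-x\in\big[\tfrac9{16},\tfrac{25}{16}\big),\qquad\Phi(x)=\big(1-\sqrt{s(x)}\big)^2 .$$
As $x$ increases, $s$ decreases to $\frac9{16}$ and then jumps to $\frac{25}{16}$; since $(1-\frac34)^2=(1-\frac54)^2=\frac1{16}$, $\Phi$ is continuous. It is 1-periodic, $0\le\Phi\le\frac1{16}$, and $\Phi=0$ at integers, where $s=1$.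

**Theorem 3.** There is an absolute constant $C>0$ such that for every $\theta>0$ there is $k_1(\theta)$ with
$$e(n,k)\ge1-\frac{1+\Phi(n/k)}2\cdot\frac kn-C\Big(\frac kn\Big)^2-\theta\qquad\text{for all }k\ge k_1(\theta),\ n\ge10k,\ kn\text{ even}.$$
The coefficient of $k/n$ is at most $\frac{17}{32}$ in absolute value, and it is $\frac12$ when $k\mid n$.

The last sentence is clear from $0\le\Phi\le\frac1{16}$ and $\Phi=0$ at integers. For the rest, fix $X\ge10$, and let $x=n/k\in[10,X]$. Until the last step, $o(1)$ denotes quantities that tend to $0$ as the degree tends to infinity, uniformly over $x\in[10,X]$, for fixed $X$. Only finitely many values $g\le X+2$ occur below, and $n/g\to\infty$ with the degree. So by the prime fact there is always a prime $q\equiv1\pmod{2g}$ with $q\le n/g$ and $q=(1-o(1))n/g$.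

The graph $R$ must itself have nearly maximal energy, and a crude bound suffices for it.

**Lemma 4.** For even $k$ and $x=n/k\in[10,X]$: $e(n,k)\ge1-3k/n-o(1)$.

*Proof.* Let $g=\lceil x\rceil$ and take $q$ as above. Then $q\le n/g=kx/g\le k$, so $q-1\le k$ are both even, and $N=gq=(1-o(1))n\ge2k+2$ for large $k$, since $n\ge10k$. By Lemma 3(a) there is a $k$-regular $M\ge A_{q,g}$ on $N$ vertices. Put $u=x/g\in(1-\frac1g,1]$; then $q/k=u+o(1)$, and Lemma 2 with $N/n=1-o(1)$ gives
$$\frac{\|M\|_*}{\sqrt k\,n}\ge(1-o(1))\,\frac{q-1-k/g}{\sqrt{qk}}=\sqrt u-\frac1{g\sqrt u}-o(1)\ge1-\frac1g-\frac2g-o(1)\ge1-\frac3x-o(1),$$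
using $\sqrt u\ge u\ge1-\frac1g$, $u\ge\frac9{10}$ and $g\ge x$. Lemma 3(b) raises the order from $N$ to $n$ at a cost $\sqrt{3kn\cdot o(n)}=o(\sqrt k\,n)$. $\square$

**Step 1: parameters, for even $k$.** We fix $q,t$ so that the two-layer graph has degree just below $k$. Let $g=\lceil x+\frac9{16}\rceil\ge11$ and $s=s(x)=g-x$. Let $q\equiv1\pmod{2g}$ be a prime with $q\le n/g<k$ and $q=(1-o(1))n/g$. Put
$$t=2\Big\lfloor\frac{k-q+1}{2(g-1)}\Big\rfloor,\qquad k'=q-1+(g-1)t .$$
Both $t$ and $k'$ are even, and by the definition of the floor $0\le k-k'<2(g-1)$. From $q/k=\frac xg+o(1)=1-\frac sg+o(1)$ we get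
$$\frac tk=\frac1{g-1}\Big(1-\frac qk\Big)+o(1)=\frac s{g(g-1)}+o(1),\qquad\frac tq=\frac s{x(g-1)}+o(1).$$
Since $s\ge\frac9{16}$ and $g$ is bounded, $t\to\infty$. Also $x(g-1)/s\ge10\cdot10\cdot\frac{16}{25}=64$, and $x(g-1)/s\le\frac{16}9X(X+1)$ since $g-1<x+\frac9{16}<X+1$. So for large $k$ the ratio $q/t$ lies in $[10,X']$ with $X'=\frac{32}9X(X+1)$.

**Step 2: the two-layer graph.** By Lemma 4, applied to order $q$, even degree $t$ and the bound $X'$, there is a $t$-regular graph $R$ on vertex set $\mathbb F_q$ with $\|R\|_*\ge(1-3t/q-o(1))\sqrt t\,q$. Let $M_R$ be obtained from $A_{q,g}$ by replacing, for every edge $xy$ of $R$, the $(x,y)$ block by $J_g$. Then $M_R\ge A_{q,g}$ is a graph, regular of degree $(q-1-t)+gt=k'$. For large $k$, $gq=(1-o(1))n\ge2k+2$, so by Lemma 3(a) there is a $k$-regular graph $M=M_R+B$ on $N=gq$ vertices, where $B$ is a $(k-k')$-regular graph.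

**Step 3: a second certificate, orthogonal to the first.** We want to count the energy of both layers at once. Let $Z=\operatorname{sgn}(R)$ and $S_2=Z\otimes\frac1gJ_g$. Since $P(I\otimes J_g)=0$ and $S_1=PS_1P$,
$$S_1S_2=\tfrac1gS_1P(I\otimes J_g)(Z\otimes I)=0,$$
and $S_2S_1=0$ by transposing. So $S_1$ and $S_2$ act on orthogonal subspaces. As both have operator norm at most 1, $\|S_1+S_2\|_{op}\le1$.

**Step 4: evaluate the certificates on $M$.** The sum of the entries of the $(x,y)$ block of $M_R$ is $0$ if $x=y$, $g^2$ if $xy$ is an edge of $R$, and $g$ otherwise. Hence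
$$\operatorname{tr}(M_RS_2)=\operatorname{tr}\big((J_q-I_q-R+gR)Z\big)=\operatorname{tr}(J_qZ)-\operatorname{tr}Z+(g-1)\|R\|_*\ge(g-1)\|R\|_* .$$
For the inequality: $R\mathbf 1=t\mathbf 1$ with $t>0$, so $Z\mathbf 1=\mathbf 1$ and $\operatorname{tr}(J_qZ)=\mathbf 1^TZ\mathbf 1=q\ge\operatorname{tr}Z$. Next, $|\operatorname{tr}(BS_2)|\le\|B\|_{op}\|S_2\|_*\le(k-k')q\le2gq$, because $\|S_2\|_*=\|Z\|_*\le q$. With Lemma 2 for $\operatorname{tr}(MS_1)$,
$$\|M\|_*\ge\operatorname{tr}\big(M(S_1+S_2)\big)\ge g\sqrt q\Big(q-1-\frac kg\Big)+(g-1)\|R\|_*-2gq .$$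

**Step 5: expand in $1/g$.** Divide by $\sqrt k\,n$ and use $gq=(1-o(1))n$. With $y=s/g$, and the values of $q/k$, $t/k$, $t/q$ from Step 1, we get
$$\frac{\|M\|_*}{\sqrt k\,n}\ge\sqrt{1-y}-\frac1{g\sqrt{1-y}}+\Big(1-\frac1g\Big)\sqrt{\frac s{g(g-1)}}\,\Big(1-\frac{3s}{x(g-1)}\Big)-o(1);$$
the term $2gq$ contributes $O(1/\sqrt k)$. Here $y<\frac{25}{16}\cdot\frac1{11}<\frac12$. For $0\le y\le\frac12$ we use two inequalities:

- $\sqrt{1-y}\ge1-\frac y2-\frac{y^2}2$. The right side is $(1-y)(1+\frac y2)$, and $(1-y)(1+\frac y2)^2=1-\frac34y^2-\frac14y^3\le1$.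
- $(1-y)^{-1/2}\le1+y$. Indeed $(1+y)^2(1-y)=1+y(1-y-y^2)\ge1$.

Moreover $(1-\frac1g)\sqrt{\frac s{g(g-1)}}=\frac{\sqrt s}g\sqrt{1-\frac1g}\ge\frac{\sqrt s}g(1-\frac1g)$. Finally $x=g-s\ge g/2$ and $g-1\ge10$, so $\frac{3s}{x(g-1)}\le\frac{75}{16}\cdot\frac2{10g}<\frac1g$, and the third term is at least $\frac{\sqrt s}g(1-\frac2g)$. Together,
$$\frac{\|M\|_*}{\sqrt k\,n}\ge1-\frac s{2g}-\frac{s^2}{2g^2}-\frac1g-\frac s{g^2}+\frac{\sqrt s}g-\frac{2\sqrt s}{g^2}-o(1).$$
Since $s<\frac{25}{16}$, we have $\frac{s^2}2+s+2\sqrt s<6=:C$. As $1+\frac s2-\sqrt s=\frac12\big(1+(1-\sqrt s)^2\big)$ and $g\ge x$,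
$$\frac{\|M\|_*}{\sqrt k\,n}\ge1-\frac{1+(1-\sqrt s)^2}{2g}-\frac C{g^2}-o(1)\ge1-\frac{1+\Phi(x)}{2x}-\frac C{x^2}-o(1).$$
Lemma 3(b) with $n-N=o(n)$ gives a $k$-regular graph of order $n$ at a further cost $o(\sqrt k\,n)$. So for even $k$ and $x\in[10,X]$,
$$e(n,k)\ge f(x)-o(1),\qquad f(x)=1-\frac{1+\Phi(x)}{2x}-\frac C{x^2}. \tag{3}$$

**Step 6: odd $k$, $x\in[10,X]$.** Then $n$ is even. For large $k$, $n/(k-1)\in[10,X+1]$, so (3), with $X+1$ in place of $X$, applies to $(n,k-1)$. Since $\frac n{k-1}-\frac nk=\frac x{k-1}=o(1)$ and $f$ is uniformly continuous on $[10,X+1]$, we get $e(n,k-1)\ge f(x)-o(1)$, and (2) gives $e(n,k)\ge f(x)-o(1)$.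

**Step 7: remove the bound $X$.** Given $\theta>0$, let $\delta(\theta)$ be a value of $\delta$ from Theorem 1 with $\varepsilon=\theta$, and put $X=\max(10,1/\delta(\theta))$. If $n/k>X$, then $n\delta(\theta)>k$, and Theorem 1 gives $e(n,k)\ge1-\theta$ for large $k$, which is more than claimed. If $10\le n/k\le X$, use Steps 1–6, with $k$ so large that the $o(1)$ is at most $\theta$. $\blacksquare$

## 8. The exact condition for $e(n,k)\to1$, and the size of $\delta^*(\varepsilon)$

**Proof of Theorem 2(c).** *Sufficiency.* Let $k_i\to\infty$ and $k_i/n_i\to0$. For every $\varepsilon>0$, eventually $n_i\delta>k_i>k_0(\varepsilon)$, so Theorem 1 gives $\liminf e(n_i,k_i)\ge1$; and $e\le1$ always.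

*Necessity.* Let $k_i\ge2$ and $e(n_i,k_i)\to1$. For each $K$, the right side of (b) is bounded away from 1 for $2\le k\le K$, so $k_i\le K$ for only finitely many $i$; that is, $k_i\to\infty$. Then $\sqrt{k_i}/n_i<k_i^{-1/2}\to0$, because $n_i>k_i$. By (a), $\sqrt{1-k_i/n_i}\to1$, so $k_i/n_i\to0$.

For $k=1$ the graph is a perfect matching, with energy $n$, so $e(n,1)=1$. $\square$

**Proof of Theorem 2(d).** **Upper bound, from (a).** Suppose some $\delta>2\varepsilon-\varepsilon^2$ were admissible. Since $2\varepsilon-\varepsilon^2=1-(1-\varepsilon)^2<1$, there is a rational $c$ with $2\varepsilon-\varepsilon^2<c<\min(\delta,1)$. Let $n\to\infty$ through even integers with $k=cn$ an integer. Then $n\delta>k$ and $k\to\infty$, while (a) gives $e(n,k)\le\sqrt{1-c}+o(1)$, and $\sqrt{1-c}<1-\varepsilon$. This is a contradiction.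

**Lower bound, from Theorem 3.** With $C$ from Theorem 3, let $C'=\max(8C,20)$ and $\delta=\frac{32}{17}\varepsilon-C'\varepsilon^2$. If $\delta\le0$ there is nothing to prove, since $\delta^*(\varepsilon)>0$ by Theorem 1. Otherwise, maximizing the quadratic in $\varepsilon$, $\delta\le(\frac{32}{17})^2/(4C')<\frac{3.6}{80}<\frac1{10}$. As $0<\delta\le\frac{32}{17}\varepsilon$,
$$\tfrac{17}{32}\delta+C\delta^2\le\varepsilon-\tfrac{17}{32}C'\varepsilon^2+\big(\tfrac{32}{17}\big)^2C\varepsilon^2<\varepsilon,$$
because $\frac{17}{32}C'\ge\frac{17}{32}\cdot8C=4.25\,C$ and $(\frac{32}{17})^2C<3.6\,C$. Put $\theta=\varepsilon-\frac{17}{32}\delta-C\delta^2>0$. If $n\delta>k\ge k_1(\theta)$ and $kn$ is even, then $k/n<\delta<\frac1{10}$, so Theorem 3 applies, and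
$$e(n,k)\ge1-\tfrac{17}{32}\delta-C\delta^2-\theta=1-\varepsilon .$$
So $\delta$ is admissible, and $\delta^*(\varepsilon)\ge\delta$. $\blacksquare$
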